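# Tau-symmetric deformations of the Riemann hierarchy and the Hodge hierarchies of a point

## 1. A first guess: only Hodge hierarchies

Take the commuting flows $w_{t_q}=\frac{w^q}{q!}w_x$, $q\ge0$, and add corrections in powers of a parameter $\epsilon$ so that the flows stay Hamiltonian, keep commuting, and still have a tau-function. What can one obtain? There is a large explicit supply of such deformations: the Hodge hierarchies of a point, built from integrals over $\overline{\mathcal M}_{g,m}$ and depending on infinitely many parameters $s_1,s_2,\dots$. The answer one first guesses is that there is nothing else, up to a change of the unknown function. This is a conjecture posed by Boris Dubrovin, Si-Qi Liu, Di Yang and Youjin Zhang in "Hodge integrals and tau-symmetric integrable hierarchies of Hamiltonian evolutionary PDEs", arXiv:1409.4616 (2014):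

> Any nontrivial tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy is equivalent, under a normal Miura-type transformation, to the Hodge hierarchy of a point with a certain particular choice of the parameters $s_k$, $k\ge1$.

We fix the definitions and test the guess on the lowest orders, where it passes. Then we show that it is false, and that it becomes true once one coefficient is assumed to be nonzero.

**The class of hierarchies.** Write $w^{(j)}=\partial_x^jw$. A *differential polynomial* is a polynomial in $w_x,w_{xx},\dots$ with coefficients smooth in $w$ on an interval containing $0$; $\deg w^{(j)}=j$. Coefficients are complex. The Riemann hierarchy has the form $w_{t_q}=\partial_x\,\delta H^{[0]}_q/\delta w$ with $H^{[0]}_q=\int\frac{w^{q+2}}{(q+2)!}dx$. We consider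
$$\frac{\partial w}{\partial t_q}=P\frac{\delta H_q}{\delta w(x)},\qquad H_q=\int h_q\,dx,\quad q\ge0,$$
$$h_q=\frac{w^{q+2}}{(q+2)!}+\sum_{k\ge1}\epsilon^kh_q^{[k]}(w;\dots,w^{(k)}),\qquad P=\partial_x+\sum_{k\ge1}\epsilon^k\sum_{l=1}^{k+1}P^{[k]}_l(w;\dots,w^{(k+1-l)})\,\partial_x^l,$$
where $h^{[k]}_q$, $P^{[k]}_l$ are homogeneous differential polynomials of degrees $k$ and $k+1-l$. The data of the hierarchy are $P$ and the $h_q$. It is a **tau-symmetric integrable Hamiltonian deformation** of the Riemann hierarchy (below: a *deformation*) if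

* (i) $P$ is a Hamiltonian operator (that is, $\{F,G\}_P=\int\frac{\delta F}{\delta w}P\frac{\delta G}{\delta w}dx$ is a Lie bracket on functionals) and $\{H_p,H_q\}=0$ for $p,q\ge0$;
* (ii) with $h_{-1}:=w$, the functional $H_{-1}=\int h_{-1}dx$ is a Casimir: $P\,\delta H_{-1}/\delta w=0$;
* (iii) $\partial w/\partial t_0=w_x$;
* (iv) $\partial h_{p-1}/\partial t_q=\partial h_{q-1}/\partial t_p$ for $p,q\ge0$ (tau-symmetry).

Then there are differential polynomials $\Omega_{p,q}=\Omega_{q,p}$ with $\partial_x\Omega_{p,q}=\partial h_{p-1}/\partial t_q$ and $\Omega_{p,0}=h_{p-1}$. For every solution there is a tau-function with $\epsilon^2\partial_{t_p}\partial_{t_q}\log\tau=\Omega_{p,q}$, in particular $w=\epsilon^2\partial_x^2\log\tau$.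

*Example.* For the KdV hierarchy $P=\partial_x$, $h_{-1}=w$, $h_0=\frac{w^2}2+\frac{\epsilon^2}{12}w_{xx}$, so $w_{t_1}=ww_x+\frac{\epsilon^2}{12}w_{xxx}$.

**Normal Miura-type transformations.** Let $F=\sum_{k\ge0}\epsilon^kF_k$ with $F_k$ a differential polynomial of degree $k$. The transformation given by $F$ is
$$\tilde w=w+\epsilon^2\partial_x^2F,\quad \tilde h_p=h_p+\epsilon^2\partial_x\partial_{t_{p+1}}F,\quad \tilde\Omega_{p,q}=\Omega_{p,q}+\epsilon^2\partial_{t_p}\partial_{t_q}F,\quad \log\tilde\tau=\log\tau+F,\quad \tilde P=LPL^*,$$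
with $L=\sum_s\frac{\partial\tilde w}{\partial w^{(s)}}\partial_x^s$. The functionals $H_p$ are unchanged, and the class is mapped to itself. Inverses are normal (use $-F$, rewritten in $\tilde w$), and so are composites (the $F$'s add). Two hierarchies are *equivalent* if one is mapped to the other in this way, up to a rescaling $\epsilon\mapsto c\epsilon$, $c\in\mathbb C^*$. A deformation is *nontrivial* if it is not equivalent to the Riemann hierarchy.

*Example.* Apply $F=\gamma w$ ($\gamma$ constant) to the Riemann hierarchy. Then $\tilde w=w+\gamma\epsilon^2w_{xx}$, $\tilde P=\partial_x(1+\gamma\epsilon^2\partial_x^2)^2$ and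
$$\tilde h_0=\tfrac12w^2+\gamma\epsilon^2\partial_x(ww_x)=\tfrac12\tilde w^2-\gamma\epsilon^2\tilde w\tilde w_{xx}+\gamma\epsilon^2(\tilde w_x^2+\tilde w\tilde w_{xx})+O(\epsilon^4)=\tfrac12\tilde w^2+\gamma\epsilon^2\tilde w_x^2+O(\epsilon^4).$$
This looks deformed but is trivial. No linear term $\epsilon^2\tilde w_{xx}$ has appeared, and Section 4 turns this into an invariant.

**Hodge hierarchies.** Let $\mathbb E$ be the Hodge bundle on $\overline{\mathcal M}_{g,m}$. Put
$$\mathcal H=\sum_{g\ge0}\epsilon^{2g-2}\sum_{\substack{m\ge0\\2g-2+m>0}}\frac1{m!}\sum_{p_1,\dots,p_m\ge0}t_{p_1}\cdots t_{p_m}\int_{\overline{\mathcal M}_{g,m}}\psi_1^{p_1}\cdots\psi_m^{p_m}\exp\Big(\sum_{k\ge1}s_k\,\mathrm{ch}_{2k-1}(\mathbb E)\Big),\qquad x=t_0.$$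
The Hodge hierarchy of a point is the deformation in the above class that is satisfied by $w=\epsilon^2\partial_x^2\mathcal H$ with tau-function $e^{\mathcal H}$. For $s=0$ it is the KdV hierarchy (Witten–Kontsevich theorem).

## 2. Functionals, normal monomials, and the flow $u_t=uu_x$

We name the unknown $u$ when $P=\partial$. Write $u_j=\partial^ju$, $\partial=\partial_x$, $\delta=\delta/\delta u$, and let $\partial_u$ be the partial derivative in $u$. It commutes with $\partial$ and $\delta$. For a characteristic $\xi$ put $\partial_\xi=\sum_j(\partial^j\xi)\frac{\partial}{\partial u_j}$, so $[\partial_\xi,\partial]=0$. The Fréchet derivative is $g'=\sum_j\frac{\partial g}{\partial u_j}\partial^j$, with adjoint $g'^*$. Write $a\sim b$ if $a-b\in\operatorname{im}\partial$. *Functionals* $\int g$ are densities modulo $\ker\delta$.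

Densities are polynomial in jets and smooth in $u$; in Sections 5–7 negative powers of $u_1$ are also allowed (smooth functions on $u_1\ne0$). In both settings the textbook facts hold: $\delta\partial=0$; $\partial_\xi g\sim\xi\,\delta g$; $\delta\int ab=a'^*b+b'^*a$; $(\delta G)'$ is self-adjoint. Since $\delta g\sim\partial g/\partial u$, we have $\int\delta G=\partial_uG$. For $P=\partial$ put $\xi_G=\partial\,\delta G$ and
$$\{G_1,G_2\}=\int\delta G_1\,\partial\,\delta G_2=\int\partial_{\xi_{G_2}}g_1 .$$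
With $f=\delta F$, $g=\delta G$, the characteristic of $[\partial_{\xi_F},\partial_{\xi_G}]$ is $\partial(g'[\partial f]-f'[\partial g])$, and $\delta\int g\,\partial f=g'[\partial f]-f'[\partial g]$ by self-adjointness. So
$$[\partial_{\xi_F},\partial_{\xi_G}]=\partial_{\xi_{\{G,F\}}},\qquad \{\{A,F\},G\}-\{\{A,G\},F\}=\{A,\{F,G\}\}. \tag{1}$$
This is the Jacobi identity, first for densities modulo $\operatorname{im}\partial$, and then modulo $\ker\delta$, because the bracket sees only $\delta G_i$. Let $N$ be the number of factors ($N(u_j)=1$). The bracket adds $1$ to $\deg$ and $-2$ to $N$.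

**Homotopy.** If $g$ is polynomial in jets, smooth in $u$ near $0$, and $g'=g'^*$, then $g=\delta A$ with $A=\int_0^1u\,g[\lambda u]\,d\lambda$. Indeed $\delta\int u\,g[\lambda u]=g[\lambda u]+\lambda g'[\lambda u]u=\frac{d}{d\lambda}(\lambda g[\lambda u])$.

Call a monomial in $u_1,u_2,\dots$ *normal* if its highest variable occurs with power $\ge2$: $u_1^2$, $u_1u_2^3$ are normal, $u_1^2u_2$ is not.

**Lemma 1.** Modulo $\operatorname{im}\partial$ every density of degree $\ge1$ is uniquely a combination of normal monomials with coefficients smooth in $u$. On densities of degree $\ge1$ (no negative powers), $\ker\delta=\operatorname{im}\partial$.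

*Proof.* Existence: $u_nf(u,\dots,u_{n-1})$ equals $\partial(\int f\,du_{n-1})$ minus a density in $u,\dots,u_{n-1}$; iterate. Uniqueness: a nonzero $\partial\phi$ is linear, with nonzero coefficient, in its highest variable, so it is not a combination of normal monomials. Finally let $\kappa\ne0$ be normal with highest variable $u_n$, $n\ge1$. In $\delta\kappa$ the variable $u_{2n}$ comes only from $(-\partial)^n\kappa_{u_n}$, with coefficient $(-1)^n\kappa_{u_nu_n}\ne0$. So $\delta\kappa\ne0$. $\square$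

**Lemma 2.** Let $H_p=\int\frac{u^{p+2}}{(p+2)!}+\sum_{k\ge1}\epsilon^kH^{[k]}_p$, $p\ge-1$, $\deg H_p^{[k]}=k$, with $H_{-1}=\int u$, $H_0=\int\frac{u^2}2$, commute for the bracket of $\partial$, and let $\partial_uH_p=H_{p-1}$ for $p\ge0$. Then $P=\partial$, $h_{p-1}:=\delta H_p$ ($p\ge0$) is a deformation.

*Proof.* $\int h_p=\int\delta H_{p+1}=\partial_uH_{p+1}=H_p$ and $h_{-1}=u$. Conditions (i)–(iii) are clear. With $g_p=\delta H_p$,
$$\partial_{t_q}g_p-\partial_{t_p}g_q=g_p'[\partial g_q]-g_q'[\partial g_p]=\delta\int g_p\,\partial g_q=\delta\{H_p,H_q\}=0,$$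
which is (iv). $\square$

**Lemma 3.** If $G$ is a functional (polynomial in jets, smooth in $u$) of degree $k\ge1$ and $\{G,\int\frac{u^3}6\}=0$, then $G=0$.

*Proof.* Let $\kappa$ be the normal density of $G$. Since $\partial^j(uu_1)=uu_{j+1}+\sum_{i=1}^j\binom jiu_iu_{j+1-i}$ and $u\,\partial\kappa\sim-u_1\kappa$,
$$\{G,\tfrac16\textstyle\int u^3\}=\int\partial_{uu_1}\kappa=\int\Big(u\,\partial\kappa+\sum_{j\ge1}\kappa_{u_j}\sum_{i=1}^j\tbinom jiu_iu_{j+1-i}\Big)=\int(\Lambda+T)\kappa. \tag{2}$$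
Here $\Lambda$ multiplies a monomial $u_1^{a_1}u_2^{a_2}\cdots$ by $\lambda u_1$, $\lambda=a_1-1+\sum_{j\ge2}(j+1)a_j$ (for $j\ge2$ the terms $i=1$ and $i=j$ give $j+1$; for $j=1$ there is one term), and $T=\sum_{j\ge3}\sum_{i=2}^{j-1}\binom jiu_iu_{j+1-i}\partial_{u_j}$. On normal monomials $\lambda>0$. $T$ raises by one the number of factors of index $\ge2$ and produces only indices $\le j-1$.

Suppose $\kappa\neq0$ with highest variable $u_n$. If $n=1$, then $\kappa=f(u)u_1^k$, $k\ge2$, is mapped to $(k-1)fu_1^{k+1}\ne0$. If $n\ge2$, let $b\ge2$ be the highest power of $u_n$, with part $c\,u_n^b$, $c=c(u,\dots,u_{n-1})$. Lower powers of $u_n$ in $\kappa$ stay lower, and differentiating $u_n^b$ by $T$ lowers the power. Reducing terms that are linear in $u_n$, or free of $u_n$, to normal form never produces $u_n$. So the $u_n^b$-part of the normal form of the result is $\Lambda(cu_n^b)+(Tc)u_n^b$. Its component with the least number of factors of index $\ge2$ comes from $\Lambda$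 alone and is nonzero, since all $\lambda>0$. This contradicts $\{G,\int\frac{u^3}{6}\}=0$. $\square$

Formula (2) is valid for any $\kappa$, also with negative powers of $u_1$. For instance $\{\int u_1^2,\int\frac{u^3}6\}=\int u_1^3$.

## 3. Testing the guess at orders $\epsilon^2$ and $\epsilon^4$

Take a hierarchy as in Lemma 2. Since $\partial_uH_1=\int\frac{u^2}2$ has no corrections, the corrections to $H_1$ may be taken independent of $u$ (proved in Lemma 7; Lemma 7 also shows that every deformation can be brought to this shape).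

**Order $\epsilon^2$.** The only normal monomial is $u_1^2$, so $H_1=\int\frac{u^3}6+\epsilon^2\alpha u_1^2+\cdots$. If $\alpha\ne0$, rescale $\epsilon$ so that $\alpha=-\frac1{24}$: the leading part is KdV, the Hodge hierarchy at $s=0$. The guess passes.

**Order $\epsilon^4$ when $\alpha=0$.** Can dispersion start at $\epsilon^4$? Suppose $H_1=\int\frac{u^3}6+c\,\epsilon^4u_2^2+O(\epsilon^5)$. For $k=1,2,3$ the $\epsilon^k$-part of $\{H_2,H_1\}=0$ gives successively $\{H_2^{[k]},\int\frac{u^3}6\}=0$, so $H_2^{[k]}=0$ by Lemma 3. As $\partial_uH_2=H_1$, the cubic part of $H_2^{[4]}$ is $c\int uu_2^2$ (the only possible $u$-independent cubic of degree 4, $u_1^2u_2$, is exact). The quadratic part of $H_2^{[8]}$ is $\gamma\int u_4^2$. The part of $\{H_2,H_1\}=0$ of order $\epsilon^8$ and cubic in $u$ is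
$$\{c\textstyle\int uu_2^2,\;c\int u_2^2\}+\{\gamma\int u_4^2,\int\frac{u^3}6\}=0;$$
the other pairs of orders involve $H_2^{[1]},H_2^{[2]},H_2^{[3]}$ or $H_1^{[1]},H_1^{[2]},H_1^{[3]}$, which vanish, or $H^{[0]}_2$ with a linear functional of positive degree. The flow of $c\int u_2^2$ is $2cu_5$. Along $u_t=u_5$,
$$uu_2^2\mapsto u_5u_2^2+2uu_2u_7\sim u_3^3+\big(4u_3^3-5u_1u_4^2\big)=5u_3^3-5u_1u_4^2,$$
where $u_5u_2^2\sim-2u_2u_3u_4\sim u_3^3$. With $v=u_2$, $uvv_5\sim-(u_1v+uv_1)v_4\sim(u_2v+2u_1v_1+uv_2)v_3$, and $u_2vv_3=v^2v_3\sim v_1^3$, $2u_1v_1v_3\sim v_1^3-2u_1v_2^2$, $uv_2v_3\sim-\frac12u_1v_2^2$. Along $u_t=uu_1$, using $\partial^4(uu_1)=uu_5+5u_1u_4+10u_2u_3$,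
$$u_4^2\mapsto2uu_4u_5+10u_1u_4^2+20u_2u_3u_4\sim9u_1u_4^2-10u_3^3 .$$
So $9\gamma=10c^2$ and $10\gamma=10c^2$. Hence $c=0$: dispersion cannot start at $\epsilon^4$ in this way. The guess passes again, and one is tempted to prove by induction on the order that $\alpha=0$ implies triviality. Section 5 shows what goes wrong with that.

## 4. The dispersion relation, and what is true

For a deformation, (iv) with $p=0$ gives $w_{t_1}=\partial_xh_0$. Its *dispersion relation at $w\equiv0$* is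
$$\omega_1(\zeta)=\sum_{j\ge0}\epsilon^j\varphi_j\zeta^{j+1},\qquad\varphi_j=\frac{\partial h_0^{[j]}}{\partial w^{(j)}}\Big|_{w\equiv0},\qquad a_0:=\varphi_2.$$

**Theorem 1.** For every $m\ge9$ there is a tau-symmetric integrable Hamiltonian deformation $\mathcal D_m$ of the Riemann hierarchy with $P=\partial_x$ and
$$H_1=\int\Big(\frac{u^3}6+(3m-2)\,\epsilon^{2m}u_{xx}^m\Big)dx+O(\epsilon^{4m}).$$
It is nontrivial and not equivalent (even after $\epsilon\mapsto c\epsilon$, $c\ne0$) to the Hodge hierarchy for any $s$. The $\mathcal D_m$ are pairwise inequivalent.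

So the conjecture as posed is false; for instance $\mathcal D_9$ has $H_1=\int(\frac{u^3}6+25\,\epsilon^{18}u_{xx}^9)dx+O(\epsilon^{36})$.

**Theorem 2.** A tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy is equivalent to a Hodge hierarchy of a point iff $a_0\ne0$. Then, with $c$ normalized by $a_0\mapsto\frac1{12}$, the parameters $s_1,s_2,\dots$ are unique. Two deformations with $a_0=\frac1{12}$ are equivalent iff they have the same $\omega_1$.

Theorem 1 is proved in Sections 5–7, Theorem 2 in Sections 8–14. Both rest on the following lemma.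

**Lemma 4.** (a) $\omega_1$ is invariant under normal Miura-type transformations; $\epsilon\mapsto c\epsilon$ multiplies $\varphi_j$ by $c^j$.
(b) For the Hodge hierarchy, with $\langle\tau_m\rangle_h=\int_{\overline{\mathcal M}_{h,1}}\psi^me^{\sum s_k\mathrm{ch}_{2k-1}}$ and $O(X,z)=1+\sum_{h\ge1}X^h\sum_{m\ge0}\langle\tau_m\rangle_hz^{m+2}$, one has $\varphi_{2g}=2g\,[X^gz^{2g+1}]\log O$ and $\varphi_j=0$ for odd $j$. In particular $a_0=2\langle\tau_1\rangle_1=\frac1{12}$ for every $s$.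

*Proof.* (a) At $w\equiv0$ the derivative $\partial h^{[k]}_0/\partial w^{(j)}$ has degree $k-j$, hence vanishes unless $j=k$. So the linearization of $w_{t_1}=\partial_xh_0$ at $w\equiv0$ is $v_{t_1}=\omega_1(\partial)v$. A normal transformation maps $w\equiv0$ to $\tilde w\equiv0$, and the flow to $\tilde w_{t_1}=\partial_x\tilde h_0$. Its linearization at $0$ is $1+\epsilon^2\partial^2\sum_k\epsilon^kf_k\partial^k$ with constants $f_k$, which is invertible as a series in $\epsilon$. It intertwines the two linearized flows and commutes with $\omega_1(\partial)$; so the two dispersion relations agree. The statement on rescaling is clear.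

(b) Write $\langle\tau_{p_1}\cdots\tau_{p_m}\rangle_g$ for the integrals in $\mathcal H$. Since $\mathrm{ch}_j(\mathbb E)$ is pulled back under forgetful maps, the string and dilaton equations hold. For $g\ge1$, $n\ge2$ the string equation gives $\langle\tau_0^n\rangle_g=0$, and in genus $0$ only $\langle\tau_0^3\rangle_0=1$ is nonzero. So $w=x$ when $t_{\ge1}=0$, and at $t=0$ the jets are $w=0$, $w_x=1$, and $0$ beyond. By the string equation for $g\ge1$, and $\langle\tau_0^{i+2}\tau_n\rangle_0=\delta_{i,n}$,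
$$\partial_x^iw_{t_n}\big|_{t=0}=\sum_{g\ge0}\epsilon^{2g}\langle\tau_0^{i+2}\tau_n\rangle_g=\sum_{g\ge0}\epsilon^{2g}\langle\tau_{n-i-2}\rangle_g,\qquad\langle\tau_{-2}\rangle_0:=1, \tag{3}$$
all other unstable symbols, and symbols with a negative index, being $0$. Differentiate $\epsilon^2\partial_{t_0}\partial_{t_1}\mathcal H=\Omega_{1,0}=h_0$ in $t_n$ at $t=0$. The left side is $\sum_g\epsilon^{2g}\langle\tau_0\tau_1\tau_n\rangle_g$. Its genus $0$ term vanishes for dimension reasons, and dilaton and string give $2g\langle\tau_{n-1}\rangle_g$ for $g\ge1$. Write $\frac{\partial h_0}{\partial w^{(i)}}(0;1,0,0,\dots)=\sum_{j\ge i}\epsilon^j\varphi_{i,j}$. By degree, $\varphi_{j,j}=\varphi_j$. So for all $n\ge0$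
$$\sum_g2g\,\epsilon^{2g}\langle\tau_{n-1}\rangle_g=\sum_{i,j,h}\epsilon^{j+2h}\varphi_{i,j}\langle\tau_{n-i-2}\rangle_h .$$
Multiply by $z^n$, sum over $n$, and put $X=\epsilon^2$: $\frac2zX\partial_XO=\big(\sum\varphi_{i,j}X^{j/2}z^i\big)O$, that is,
$$\sum_{i,j}\varphi_{i,j}X^{j/2}z^i=\frac2zX\partial_X\log O. \tag{4}$$
Take $i=j$. Finally $\langle\tau_1\rangle_1=\int_{\overline{\mathcal M}_{1,1}}\psi=\frac1{24}$ by dimension. $\square$

So a deformation with $a_0=0$ is never Hodge, and to refute the guess it suffices to find a nontrivial one.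

## 5. Poles at critical points, and why exponentiation fails

**First-order deformations are plentiful.** Let $H_p^0=\int\frac{u^{p+2}}{(p+2)!}$. For any $K$, the family $\{K,H^0_p\}$ satisfies the commutation relations to first order, by Jacobi. If $K$ is a differential polynomial this is an infinitesimal coordinate change. But $K$ may have a denominator that disappears in the brackets. Take $K_0=\int\kappa$, $\kappa=u_2^mu_1^{-1}$. In (2), $a_1=-1$ and $a_2=m$, so $\lambda=3m-2$, $T\kappa=0$ and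
$$\{K_0,H_1^0\}=(3m-2)\int u_2^m. \tag{5}$$
The obvious continuation is the exponential $H_p=e^{\epsilon^{2m}\{K_0,\cdot\}}H^0_p$. Is $\{K_0,\{K_0,H_1^0\}\}$ still polynomial? We need a tool that sees poles.

**Rings and residues.** Let
$$\mathcal P=\mathbb C[u,u_1,u_2,\dots],\qquad\mathcal Q=\mathcal P[u_1^{-1}],\qquad\mathcal G=\mathbb C[u,u_2^{\pm1},u_3,u_4,\dots]=\mathcal P[u_2^{-1}]/(u_1).$$
A functional in $\mathcal Q/\ker\delta$ is *polynomial* if it has a representative in $\mathcal P$. A density in $\mathcal Q$, evaluated on a function $u(x)$, has poles at the critical points of $u$. We expand at a simple critical point: let $\mathcal E:\mathcal Q\to\mathcal G((y))$ be the ring homomorphism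
$$\mathcal E(u_j)=\sum_{i\ge0}u_{j+i}\frac{y^i}{i!},\qquad u_1:=0 .$$
It exists because $\mathcal E(u_1)=u_2y+\cdots$ is invertible. We have $\mathcal E\partial=\frac d{dy}\mathcal E$, and for $f\in\mathcal P$, $\mathcal E(f)=\sum_i[\partial^if]_{u_1=0}\frac{y^i}{i!}$. Let $\operatorname{Res}\kappa$ be the coefficient of $y^{-1}$ in $\mathcal E(\kappa)$. Then $\operatorname{Res}\partial=0$ and $\operatorname{Res}\mathcal P=0$.

*Example.* $\mathcal E(u_2)/\mathcal E(u_1)$ is the logarithmic derivative of $u_2y+\cdots$, so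
$$\operatorname{Res}\Big(\rho\frac{u_2}{u_1}\Big)=\rho\qquad\text{for }\rho\in\mathbb C[u_2,u_3,\dots]. \tag{6}$$
In particular $\operatorname{Res}(u_2/u_1)=1$ although $\delta(u_2/u_1)=0$. So $\operatorname{Res}$ is defined on densities only, not on functionals.

When $u$ moves by $u_t=\eta\in\mathcal P$, the critical point moves with velocity $-\partial\eta/u_2$. So the jets at the critical point evolve by the derivation $D_\eta$ of $\mathcal G$ with
$$D_\eta u_j=\Big[\partial^j\eta-u_{j+1}\frac{\partial\eta}{u_2}\Big]_{u_1=0},\qquad j=0,2,3,\dots$$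
It is induced by the derivation $V_\eta=\partial_\eta-\frac{\partial\eta}{u_2}\partial$ of $\mathcal P[u_2^{-1}]$, which kills $u_1$. We claim
$$D_\eta\,\mathcal E(\kappa)=\mathcal E(\partial_\eta\kappa)-\Big[\frac{\partial\eta}{u_2}\Big]_{u_1=0}\frac d{dy}\mathcal E(\kappa),\qquad\text{hence}\qquad\operatorname{Res}(\partial_\eta\kappa)=D_\eta\operatorname{Res}\kappa. \tag{7}$$
Both sides are derivations along $\mathcal E$, so it suffices to check generators. On $u_j$ both equal $\sum_i\big[\partial^{i+j}\eta-u_{i+j+1}\frac{\partial\eta}{u_2}\big]_{u_1=0}\frac{y^i}{i!}$; the term $i+j=1$ vanishes, consistently with $u_1:=0$.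

For a polynomial functional $G$ write $D_G=D_{\xi_G}$. Then $\{\int\kappa,G\}$ has the representative $\partial_{\xi_G}\kappa$ with residue $D_G\operatorname{Res}\kappa$.

**Lemma 5.** If $\Psi\in\mathcal Q$ and $\operatorname{Res}\Psi=0$, then $\int\Psi$ is polynomial.

*Proof.* Let $g=\delta\Psi$. For $\eta\in\mathcal P$, $\partial_\eta\Psi-g\eta\in\partial\mathcal Q$, so $\operatorname{Res}(g\eta)=D_\eta\operatorname{Res}\Psi=0$ by (7). If $g=u_1^{-s}(g_0+O(u_1))$ with $s\ge1$, $0\ne g_0\in\mathbb C[u,u_2,\dots]$, then $\eta=u_1^{s-1}$ gives $\operatorname{Res}(g\eta)=g_0/u_2\ne0$, a contradiction. So $g\in\mathcal P$. Its Fréchet derivative is self-adjoint, and the homotopy formula gives $\Psi'\in\mathcal P$ with $\delta\Psi'=g$. Thus $\Psi-\Psi'\in\ker\delta$. $\square$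

**The exponential breaks at second order.** Let $m\ge2$. By (6), $\operatorname{Res}\kappa=u_2^{m-1}$. The flow of $(3m-2)\int u_2^m$ is $\xi=(3m-2)m\,\partial^3(u_2^{m-1})$, so a representative of $\{K_0,\{K_0,H_1^0\}\}$ has residue
$$D_\xi u_2^{m-1}=(m-1)u_2^{m-2}\Big[\partial^2\xi-u_3\frac{\partial\xi}{u_2}\Big]_{u_1=0}=(3m-2)m(m-1)^2u_2^{2m-4}u_7+(\text{terms without }u_7).$$
If the functional were polynomial, its representative would differ from an element of $\mathcal P$ by some $\kappa_1\in\ker\delta$, with the same residue. For $\kappa_1\in\ker\delta$ and $\eta\in\mathcal P$ we have $\partial_\eta\kappa_1\in\partial\mathcal Q$, so $D_\eta\operatorname{Res}\kappa_1=0$. But $\eta=u_1^7$ has $\partial\eta|_{u_1=0}=0$, $\partial^j\eta|_{u_1=0}=0$ for $j<7$, and $\partial^7\eta|_{u_1=0}=7!\,u_2^7$. So $D_\eta$ acts on functions of $u,u_2,\dots,u_7$ as $7!\,u_2^7\,\partial/\partial u_7$, and does not kill the residue above. The second-order term has a genuine pole.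

**The cure.** Replace the constant generator $K_0$ by a series $K_0+sK_1+s^2K_2+\cdots$, $K_r=\int\rho_r\frac{u_2}{u_1}$, and choose $\rho_r$ so that all residues vanish, for all $p$ at once. This is an overdetermined linear system for $\rho_r$, with coefficients $X_p:=D_{H_p^0}$. Two things make it solvable: in suitable coordinates the $X_p$ are combinations of coordinate derivatives, and a count of degrees keeps $\rho_r$ polynomial when $m\ge9$.

## 6. Straightening the Riemann flows; the deformed Hamiltonians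

**Coordinates.** Let $U(y)=\mathcal E(u)=u+\sum_{j\ge2}u_j\frac{y^j}{j!}$ and define $\beta(z)=\sum_{i\ge1}\beta_iz^i$ by
$$U(\beta(z))=u+\tfrac{z^2}2,\qquad\beta_1=u_2^{-1/2}.$$
The coefficient of $z^{i+1}$ gives, for $i\ge2$, $\beta_i=-\frac{u_{i+1}}{(i+1)!}u_2^{-1-i/2}$ plus a polynomial in $u_3,\dots,u_i,u_2^{\pm1/2}$. So $\mathbb C[u_2^{\pm1/2},u_3,\dots]=\mathbb C[\beta_1^{\pm1},\beta_2,\beta_3,\dots]$.

* *Sign.* $\beta(-z)$ is the solution with $\beta_1=-u_2^{-1/2}$; so $u_2^{1/2}\mapsto-u_2^{1/2}$ corresponds to $\beta_i\mapsto(-1)^i\beta_i$.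
* *Scaling.* Under $u_j\mapsto\lambda^j\mu u_j$, $U(y)$ becomes $\mu U(\lambda y)$, so $\beta(z)$ becomes $\lambda^{-1}\beta(\mu^{-1/2}z)$: $\beta_i$ has degree $-1$ and $N$-weight $-\frac i2$.

For $H^0_p$ we have $\xi=a\,u_1$ with $a(u)=\frac{u^p}{p!}$. So $X_pu=0$, and by (7) $X_pU(y)=(a(U)-a(u))U'(y)$, since $[\partial\xi/u_2]_{u_1=0}=a$. Applying $X_p$ to $U(\beta(z))=u+\frac{z^2}2$ and dividing by $U'(\beta)$, we get $X_p\beta(z)=-\big(a(u+\frac{z^2}2)-a(u)\big)$, i.e.
$$X_p=\sum_{l=1}^p\frac{u^{p-l}}{(p-l)!}\partial_l,\qquad\partial_l:=-\frac1{2^ll!}\frac\partial{\partial\beta_{2l}},\qquad\partial_l=\sum_{p=1}^l\frac{(-u)^{l-p}}{(l-p)!}X_p. \tag{8}$$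

*Example.* $\beta_2=-\frac{u_3}{6u_2^2}$. Directly, $X_1u_2=0$ and $X_1u_3=3u_2^2$, so $X_1\beta_2=-\frac12$, as (8) says.

**Proposition 6.** Let $m\ge9$. There are $\rho_r\in\mathbb C[u_2,u_3,\dots]$, $r\ge0$, $\rho_0=u_2^{m-1}$, and polynomial functionals $H_{p,r}$ ($p\ge-1$, $r\ge0$), $H_{p,0}=H_p^0$, such that with $K_r=\int\rho_r\frac{u_2}{u_1}$
$$(r+1)H_{p,r+1}=\sum_{i+j=r}\{K_i,H_{p,j}\}. \tag{9}$$
Here $\deg H_{p,r}=2mr$, $N(H_{p,r})=p+2+r(m-3)$, $\deg\rho_r=d_r:=2m(r+1)-2$, $N(\rho_r)=n_r:=m-1+r(m-3)$. Moreover $H_{-1,r}=H_{0,r}=0$ for $r\ge1$ and $\partial_uH_{p,r}=H_{p-1,r}$ for $p\ge0$.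

*Proof.* Assume that $\rho_i$ ($i<r$) and $H_{p,j}$ ($j\le r$) are constructed with all stated properties. Put $D_{p,j}=D_{H_{p,j}}$ and $\psi_p=\sum_{i<r}D_{p,r-i}\,\rho_i\in\mathcal G$.

**Step 1 (the equation for $\rho_r$).** We find what makes the right side of (9) polynomial. It has the representative $\sum_i\partial_{\xi_{H_{p,r-i}}}\!\big(\rho_i\frac{u_2}{u_1}\big)$, whose residue is $X_p\rho_r+\psi_p$ by (6) and (7). By Lemma 5 it suffices that
$$X_p\rho_r=-\psi_p\quad\text{for all }p. \tag{10}$$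
For $r=0$: $\psi_p=0$, and $X_p\rho_0=0$ because $\rho_0=\beta_1^{-2(m-1)}$ contains no even $\beta$. Let $r\ge1$.

**Step 2 (the $D$'s commute).** This is needed for integrability of (10). Let $C_n$ be the $s^n$-coefficient of $\{\sum_js^jH_{p,j},\sum_js^jH_{q,j}\}$, $n\le r$. Since (9) holds for indices $0,\dots,r-1$, Jacobi gives $(n+1)C_{n+1}=\sum_{i\le n}\{K_i,C_{n-i}\}$ for $n<r$; and $C_0=0$. So $C_n=0$ for $n\le r$. Put $\eta_p(s)=\sum_{j\le r}s^j\xi_{H_{p,j}}$. By (1), $[\partial_{\eta_p(s)},\partial_{\eta_q(s)}]=O(s^{r+1})$. As $\partial$ commutes with every $\partial_\eta$, the commutator $[V_{\eta_p(s)},V_{\eta_q(s)}]$ is modulo $s^{r+1}$ of the form $f\partial$. It kills $u_1$, so $fu_2=0$ and $f=0$. Hence $D_p(s)=\sum_{j\le r}s^jD_{p,j}$ satisfy $[D_p(s),D_q(s)]=O(s^{r+1})$.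

**Step 3 (the right sides are closed).** We show $X_p\psi_q=X_q\psi_p$. Let $R(s)=\sum_{i<r}s^i\rho_i$. For $n<r$ the $s^n$-coefficient of $D_p(s)R(s)$ is $X_p\rho_n+\sum_{i<n}D_{p,n-i}\rho_i=0$ by construction of $\rho_n$, and the $s^r$-coefficient is $\psi_p$. Apply $[D_p(s),D_q(s)]=O(s^{r+1})$ to $R(s)$ and read off $s^r$.

**Step 4 (removing $u$).** We pass to right sides free of $u$. As $H_{0,j}=0$ for $j\ge1$, $\psi_0=0$. From $\partial_u\xi_G=\xi_{\partial_uG}$ we get $[\partial_u,D_G]=D_{\partial_uG}$ on $\mathcal G$ (check on generators), and $\partial_u\rho_i=0$, so $\partial_u\psi_p=\psi_{p-1}$ for $p\ge1$. Put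
$$\hat\psi_l:=\sum_{p=1}^l\frac{(-u)^{l-p}}{(l-p)!}\psi_p,\qquad\text{so that}\quad\psi_p=\sum_{l=1}^p\frac{u^{p-l}}{(p-l)!}\hat\psi_l .$$
The sum $\partial_u\hat\psi_l$ telescopes to $0$, using $\psi_0=0$. So $\hat\psi_l\in\mathbb C[u_2^{\pm1},u_3,\dots]$. By (8), $X_pu=0$ and Step 3, $\partial_l\hat\psi_k=\partial_k\hat\psi_l$.

**Step 5 (integration).** We solve (10). The derivation $D_G$ shifts $(\deg,N)$ by $(\deg G+1,N(G)-2)$, so $\psi_p$ has degree $d_r+1$ and $N=n_r+p$, and $\hat\psi_l$ has degree $d_r+1$ and $N=n_r+l$. A monomial $\prod_{j\ge2}u_j^{e_j}$ has $\deg-2N=\sum_{j\ge3}(j-2)e_j\ge0$, while for $\hat\psi_l$ this number is $6r+1-2l$. So $\hat\psi_l=0$ for $l>3r$. The form $\sum_l2^ll!\,\hat\psi_l\,d\beta_{2l}$ in the even $\beta$'s (odd ones being parameters) is closed by Step 4 and polynomial in the even $\beta$'s. Hence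
$$\rho_r:=\int_0^1\sum_l2^ll!\,\beta_{2l}\,\hat\psi_l(\beta_{\mathrm{odd}},t\beta_{\mathrm{even}})\,dt$$
satisfies $\partial\rho_r/\partial\beta_{2l}=2^ll!\,\hat\psi_l$, i.e. $\partial_l\rho_r=-\hat\psi_l$. By (8), $X_p\rho_r=-\sum_l\frac{u^{p-l}}{(p-l)!}\hat\psi_l=-\psi_p$ for $p\ge1$. For $p\le0$ both sides of (10) are $0$. The formula commutes with $\beta_i\mapsto(-1)^i\beta_i$, and $\hat\psi_l,\beta_{2l}$ are invariant. So $\rho_r$ is invariant and lies in $\mathbb C[u_2^{\pm1},u_3,\dots]$. Monomials in the $\beta_i$ are bihomogeneous and $\beta_{\mathrm{even}}\mapsto t\beta_{\mathrm{even}}$ only multiplies them by powers of $t$. So $\rho_r$ has degree $d_r+1-1=d_r$ and $N=n_r+l-l=n_r$.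

**Step 6 (no negative powers of $u_2$; the only use of $m\ge9$).** For a monomial $u_2^{e_2}u_3^{e_3}\cdots$ of $\rho_r$, $\sum_{j\ge3}(j-2)e_j=d_r-2n_r=6r$. So $\sum_{j\ge3}e_j\le6r$ and
$$e_2\ge n_r-6r=m-1+r(m-9)\ge0 .$$

**Step 7 (the remaining properties).** Now $K_r$ is defined and $H_{p,r+1}$ is polynomial. Since $K_i$ has degree $d_i+1$ and $N=n_i$, (9) gives degree $2m(r+1)$ and $N=n_i+p+2+j(m-3)-2=p+2+(r+1)(m-3)$. As $\partial_uK_i=0$, (9) gives $\partial_uH_{p,r+1}=H_{p-1,r+1}$. Finally $H_{-1,r+1}=0$ because $\int u$ is a Casimir, and $H_{0,r+1}=0$ since $\{K_r,\int\frac{u^2}2\}=\int\partial\big(\rho_r\frac{u_2}{u_1}\big)=0$. $\square$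

## 7. Proof of Theorem 1

**Step 1 (the hierarchy).** Put $H_p=\sum_r\epsilon^{2mr}H_{p,r}$. By Step 2 of Proposition 6, for all $r$, the $H_p$ commute, and the other hypotheses of Lemma 2 hold. So $\mathcal D_m$: $P=\partial$, $h_{p-1}=\delta H_p$, is a deformation. By (5), $H_{1,1}=(3m-2)\int u_2^m$. (Every operation used is defined over $\mathbb Q$, so the coefficients are rational.)

**Step 2 (not a Hodge hierarchy).** Since $N(H_{1,r})=3+r(m-3)\ge3$, $h_0=\delta H_1$ has no linear part. So $\omega_1=0$ and $a_0=0$, also after rescaling. The Hodge hierarchy after $\epsilon\mapsto c\epsilon$ has $a_0=\frac{c^2}{12}\ne0$ for every $s$. Lemma 4(a) excludes equivalence.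

**Step 3 (nontriviality).** The Riemann hierarchy does not contain $\epsilon$, so rescaling may be absorbed in $F$. Suppose $u=w+\epsilon^2\partial^2F$ maps the Riemann hierarchy in $w$ to $\mathcal D_m$. Then $L\partial L^*=\partial$ and $H_p^{\mathcal D_m}[u(w)]=H_p^0[w]$. Let $k\ge2$ be the lowest order with $\zeta:=\partial^2F_{k-2}\ne0$, and write $\zeta=\partial g$, $g=\partial F_{k-2}$. At order $\epsilon^k$, $L\partial L^*=\partial$ reads $\zeta'\partial+\partial\zeta'^*=\partial(g'-g'^*)\partial=0$. So $g'$ is self-adjoint and $g=\delta A$, with $A$ polynomial in jets, smooth in $w$, of degree $k-1\ge1$. Moreover $H_p^0[w+\epsilon^k\zeta+\cdots]=H_p^0+\epsilon^k\{H_p^0,A\}+\cdots$.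

* If $k<2m$: order $\epsilon^k$ gives $\{H_1^0,A\}=0$, so $A=0$ by Lemma 3 and $\zeta=0$, a contradiction.
* If $k>2m$ or there is no such $k$: order $\epsilon^{2m}$ gives $H_{1,1}=0$, which is false.
* If $k=2m$: $\{H_p^0,A\}+\{K_0,H_p^0\}=0$, so $\{K_0-A,H_p^0\}=0$ for all $p\ge0$. Let $G=\delta(K_0-A)$ and $g_*=Gw_1$. The relation says $\delta(a(w)g_*)=0$ for $a=\frac{w^p}{p!}$, hence for all polynomials $a$. At a given point the values of $a,a',a'',\dots$ are independent, so their coefficients vanish separately. Let $n$ be the order of $g_*$. If $n\ge2$, the coefficient of $a^{(n)}$ is $(-1)^nw_1^n\,\partial g_*/\partial w_n\ne0$, a contradiction. If $n\le1$, the coefficient of $a'$ gives $g_*=w_1\,\partial g_*/\partial w_1$, so $G=\gamma(w)$; as $G$ is homogeneous of degree $2m-1>0$, $G=0$. But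
$$\delta K_0=\partial\Big[(1-m)\frac{u_2^m}{u_1^2}+m(m-1)\frac{u_2^{m-2}u_3}{u_1}\Big]$$
contains $2(m-1)u_2^{m+1}u_1^{-3}\ne0$, while $\delta A$ has no pole. Contradiction.

**Step 4 (pairwise inequivalence).** Let $m'>m$ and suppose $\mathcal D_{m'}$, after $\epsilon\mapsto c\epsilon$, is mapped to $\mathcal D_m$ (inverses of normal transformations are normal, so this direction suffices). Its Hamiltonians are $H_p^0+O(\epsilon^{2m'})$ and $P=\partial$. So Step 3 applies verbatim through order $\epsilon^{2m}$. This proves Theorem 1. $\blacksquare$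

## 8. Normal form and weights when $a_0\ne0$

We turn to Theorem 2. "Only if" is Lemma 4: $a_0$ is multiplied by $c^2$ under rescaling, and Hodge hierarchies have $a_0=\frac1{12}$. We use the triviality theorem (E. Getzler, Duke Math. J. 111 (2002); L. Degiovanni, F. Magri, V. Sciacca, Comm. Math. Phys. 253 (2005)): *if $P=\partial+\sum_{k\ge1}\epsilon^kP^{[k]}$ is a Hamiltonian operator, $P^{[k]}$ homogeneous of degree $k+1$ with differential polynomial coefficients, there is $w=y+\sum_{k\ge1}\epsilon^kM_k(y,y_1,\dots)$, $M_k$ differential polynomials of degree $k$, such that $P$ becomes $\partial$ in the coordinate $y$.*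

**Flows preserve $\partial$.** If $\xi=\partial\,\delta B$ and $y(s)=e^{s\partial_\xi}y$, then the Fréchet derivative $L(s)$ of $y(s)$ satisfies $\dot L=\xi'[y(s)]L$. Hence $L\partial L^*$ solves $\dot Z=\xi'Z+Z\xi'^*$ with initial value $\partial$. The constant $\partial$ solves it too, because $\xi'\partial+\partial\xi'^*=\partial\big((\delta B)'-(\delta B)'^*\big)\partial=0$. So $L\partial L^*=\partial$.

**Lemma 7.** Every deformation is equivalent to one with $P=\partial$, $h_{p-1}=\delta H_p$, $\partial_uH_p=H_{p-1}$, $H_0=\int\frac{u^2}2$, $H_1=\int\frac{u^3}6+\sum_{k\ge2}\epsilon^k\int f_k(u_1,u_2,\dots)$, $\deg f_k=k$. All $H_p$ are polynomial in $u$, and $H_1$ determines all $H_p$.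

*Proof.* **Step 1 (make the coordinate change normal).** Take $y$ from the triviality theorem. Since $\int w$ is a Casimir, $\partial\,\delta\int w=0$ in the coordinate $y$. So $\delta M_k$ is a constant of degree $k\ge1$, i.e. $0$, and $M_k=\partial A_k$. This holds in every such coordinate in which $P=\partial$. Suppose $w=y+\sum_{j<k}\epsilon^j\partial^2F_{j-2}+\epsilon^k\partial A_k+O(\epsilon^{k+1})$. Choose a functional $B$ of degree $k-1$ with $\partial_yB=\int A_k$ by integrating a density in $y$; for $k=1$, $A_1=A_1(y)$ and $\delta B=A_1$. Pass to $y'=e^{\epsilon^k\partial_{\xi_B}}y=y+\epsilon^k\partial\,\delta B+\cdots$. The $\epsilon^k$-term becomes $\partial(A_k-\delta B)$ and lower terms keep their form. For $k=1$ it is $0$. For $k\ge2$, $\int(A_k-\delta B)=0$, so it equals $\partial^2F_{k-2}$. In the $\epsilon$-adic limit $w=u+\epsilon^2\partial^2F$ and $P=\partial$ in $u$; so $u$ is obtained from $w$ by a normal transformation.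

**Step 2 (read off the Hamiltonians).** This uses only that the hierarchy is in the class and $P=\partial$. By (iv) with $p=0$, $\partial h_{q-1}=u_{t_q}=\partial\,\delta H_q$, so $h_{q-1}=\delta H_q$ by homogeneity. Then $\partial_uH_p=\int\delta H_p=\int h_{p-1}=H_{p-1}$, and $h_{-1}=u$ gives $H_0$. If $\partial_uG=0$ and $\deg G\ge1$, then $\partial g/\partial u=\partial\phi$ and $g-\partial\int^u\phi\,du$ is a $u$-independent density. Applied to $H_1^{[k]}$ this gives the form of $H_1$ ($f_1\propto u_1$ is trivial). Inductively, integrate a polynomial density of $H^{[k]}_{p-1}$ in $u$; the result differs from $H^{[k]}_p$ by a $u$-independent density. So $H_p$ is polynomial in $u$.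

**Step 3 (uniqueness).** If two choices of $H_p$ commute with $H_1$ and have the same $\epsilon^0$-term, the lowest term of their difference commutes with $\int\frac{u^3}6$ and has degree $\ge1$. It vanishes by Lemma 3. $\square$

Here $f_2=\alpha u_1^2$ and $a_0=-2\alpha$. If $a_0\ne0$, rescale so that $a_0=\frac1{12}$, $\alpha=-\frac1{24}$. Quadratic functionals have even degree, so $\varphi_j=0$ for odd $j$, for every deformation.

**Weights.** A term of $H_p$ of order $\epsilon^j$ with $N$ factors has weight $d=\frac j2+N-p-2$. A generator $A$ (order $\epsilon^j$, degree $j-1$) has weight $\frac j2+N-2$. Brackets add weights, $\partial_u:H_p\to H_{p-1}$ preserves them, and terms of order $\epsilon^0$ have weight $0$. Nontrivial terms of $f_k$ have $2\le N\le k$, so $d=\frac k2+N-3\ge0$, with $d=0$ only for $\epsilon^2u_1^2$. Hence $H_1=H_{1,0}+\sum_{d>0}H_{1,d}$ with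
$$H_{1,0}=\int\frac{u^3}6-\frac{\epsilon^2}{24}u_1^2\qquad\text{(KdV)}.$$
Weights in $H_p$ are $\ge-p-2$. A lowest part of negative weight has only terms of order $\epsilon^{\ge1}$ and commutes with $H_{1,0}$; its lowest order in $\epsilon$ commutes with $\int\frac{u^3}6$, so it vanishes by Lemma 3. Thus $H_p=\sum_{d\ge0}H_{p,d}$, and $(H_{p,0})$ is the KdV hierarchy in normal form, determined by $H_{1,0}$.

**Definition.** From here to the end of Section 12, $H_p$ denotes the KdV $H_{p,0}$. A **closed family of weight $d>0$** ($d\in\frac12\mathbb Z$) is $\eta=(\eta_p)_{p\ge0}$ with $\eta_p$ polynomial functionals of weight $d$, $\eta_0=0$ and $\{\eta_p,H_q\}+\{H_p,\eta_q\}=0$. It is **tau-symmetric** if $\eta_p$ has only terms of order $\epsilon^{\ge1}$ and $\partial_u\eta_p=\eta_{p-1}$ for $p\ge1$.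

*Example.* If $A$ has weight $d$ and a $u$-independent density whose terms have $N\ge2$, then $\eta_p=\{A,H_p\}$ is tau-symmetric closed: closedness is Jacobi, $\partial_u\{A,H_p\}=\{A,H_{p-1}\}$, $\{A,H_0\}=0$, and the order $j$ of a term of $A$ satisfies $j-1\ge N\ge2$.

**Proposition 8.** Let $\eta$ be tau-symmetric closed of weight $d>0$ and let $b$ be the coefficient of the quadratic part of $\eta_1$ (normalized in Section 9; zero if $d\notin\mathbb Z$).
(A) If $b=0$, then $\eta_p=\{A,H_p\}$ for all $p$, with $A$ a polynomial functional of weight $d$ with $u$-independent density.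
(B) If $d$ is an even integer, then $b=0$.

So the only freedom beyond coordinate changes is one number in each odd weight $1,3,5,\dots$. There is one Hodge parameter $s_k$ for each such weight $2k-1$.

## 9. Symbols

In a functional of given weight and given $p$, $N$ determines the order in $\epsilon$. So we may put $\epsilon=2$: $H_1=\int\frac{u^3}6-\frac{u_1^2}6$. An $N$-linear functional corresponds to its symmetric symbol on $k_1+\cdots+k_N=0$ ($u_j\leftrightarrow k^j$, symmetrized by averaging). Total derivatives are multiples of $k_1+\cdots+k_N$, so symbols are elements of $R_N=\mathbb C[e_2,\dots,e_N]$. *Example:* $\int u_1^2\leftrightarrow k_1k_2=-k^2$. Write $(N)$ for $N$-linear parts and $p_n=\sum k_i^n$. The $N$-linear part of a weight-$d$ functional $\eta_p$ has degree $2(d+p+2-N)$.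

* $\partial_u$ acts by $c\mapsto N\,c(k_1,\dots,k_{N-1},0)$. The density can be chosen $u$-independent iff $e_N\mid c$, and iff $\partial_u$ kills the functional.
* A quadratic functional has an even symbol $Q(k)$. Put $\omega=2kQ$ (its flow is $u_t=\omega(\partial)u$) and $\Omega=\sum_i\omega(k_i)$. Then $\{C,\text{quadratic}\}=c\,\Omega$.
* For $c_A$ $N_1$-linear and $c_H$ $N_2$-linear, inserting $\partial\,\delta H$ into the slots of $A$ gives
$$\{A,H\}=\mathrm{Sym}\big[N_1N_2\,c_A(k_I,\kappa_J)\,\kappa_J\,c_H(k_J,-\kappa_J)\big],\quad|I|=N_1-1,\ |J|=N_2-1,\ \kappa_J=\sum_{j\in J}k_j. \tag{11}$$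

Formula (11) makes sense for rational symmetric $c_A$, and (1) remains true for such $A$ and polynomial $F,G$. At a generic point it is a finite linear relation among values of $c_A$, valid for all symmetric polynomials. These separate $S_{N_1}$-orbits, so the total coefficient of each orbit vanishes, and the relation holds for every symmetric function.

**Quadratic and cubic parts of KdV.** Let $Q_p,\omega_p$ be the quadratic data and $c_p$ the cubic symbol of $H_p$, $\Omega_p=\sum_i\omega_p(k_i)$. Parts with $N\le1$ vanish by degree. We have $\omega_0=k$, $\omega_1=\frac{k^3}3$, $c_1=\frac16$, and $\Omega_1=\frac13p_3=e_3$ for every $N$. The cubic part of $\{H_p,H_1\}=0$ is $c_p\Omega_1=c_1\Omega_p$, so $c_p=\frac{\Omega_p}{6e_3}$. For an odd $\omega$ divisible by $k^3$, put $(k_1,k_2,k_3)=(k,-k-h,h)$, $h\to0$: $\sum\omega(k_i)\approx-h\,\omega'(k)$ and $e_3\approx-hk^2$, so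
$$\frac{\sum_i\omega(k_i)}{e_3}\to\frac{\omega'(k)}{k^2}. \tag{12}$$
The relation $\partial_uH_p=H_{p-1}$ reads $3c_p(k,-k,0)=Q_{p-1}=\frac{\omega_{p-1}}{2k}$. With (12), $\omega_p'=k\,\omega_{p-1}$ for $p\ge1$, hence $\omega_p=\frac{k^{2p+1}}{(2p+1)!!}$.

**Quadratic data of a tau-symmetric $\eta$.** The quadratic part of $\eta_p$ has degree $2(d+p)$; it vanishes if $d\notin\mathbb Z$, since quadratic functionals have even degree. Otherwise let $\sigma_p=b_pk^{2p+2d+1}$ be $2k$ times its symbol, $b:=b_1$, $b_0=0$, $\Sigma_p=\sum_i\sigma_p(k_i)$. The cubic part of closedness with $q=1$ is $\eta_p^{(3)}\Omega_1-c_1\Sigma_p+c_p\Sigma_1-\eta_1^{(3)}\Omega_p=0$, i.e.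
$$\eta_p^{(3)}=\frac{\Sigma_p}{6e_3}+\Omega_p\Big(\frac{\eta_1^{(3)}}{e_3}-\frac{\Sigma_1}{6e_3^2}\Big). \tag{13}$$
As $\partial_u\eta_1=\eta_0=0$, $e_3\mid\eta_1^{(3)}$. Let $k_3\to0$ and use $3\eta_p^{(3)}(k,-k,0)=\frac{\sigma_{p-1}}{2k}$, (12), and $\Omega_p\to0$: $\sigma_p'-\omega_p'\frac{\sigma_1'}{k^2}=k\,\sigma_{p-1}$, that is,
$$(2p+2d+1)\,b_p-\frac{(2d+3)\,b_1}{(2p-1)!!}=b_{p-1},\qquad p\ge1. \tag{14}$$
So $b$ determines all $b_p$; in particular $b=0$ implies $\eta_p^{(2)}=0$ for all $p$.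

## 10. The collision formula at $N=4$

The natural attack on (A) is to remove $\eta^{(N)}$ for $N=3,4,5,\dots$ in turn. If $\eta^{(<N)}=0$, closedness says $\eta^{(N)}_p\Omega_1=\eta_1^{(N)}\Omega_p$, so one wants to divide $\eta_1^{(N)}$ by $\Omega_1=e_3$ and use the quotient as generator. The division can fail at $N=4$, where on $\sum k_i=0$
$$e_3=-(k_1+k_2)(k_1+k_3)(k_2+k_3)$$
splits into linear factors. The quotient may then have a pole at $k_1+k_2=0$. The remedy is to look one level higher, at $N=5$, near a point where two such poles collide.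

**Lemma 9.** Let $\eta$ be closed with $\eta_p^{(N)}=0$ for $N\le3$ and $e_4\mid r:=\eta_1^{(4)}$. Put $S(k,l)=-\dfrac{r(k,-k,l,-l)}{l^2-k^2}$; it is even in $k$ and in $l$, and $S(l,k)=-S(k,l)$. Then
$$5\,\eta_1^{(5)}(k,-k,l,-l,0)=(k^2-l^2)\Big[\frac{(kS)_k}{k^2}+\frac{(lS)_l}{l^2}\Big].$$

*Proof.* **Step 1 (reduce to a proportionality).** For $N=4$, $\eta_p^{(4)}=g_4\Omega_p$ with $g_4=r/e_3$. Let $A_4$ be the "functional" with rational symbol $g_4$, so $\eta_p^{(4)}=\{A_4,H_p^{(2)}\}$, and put $\theta_p=\eta_p^{(5)}-\{A_4,H_p^{(3)}\}$. The five-linear part of closedness gives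
$$\eta_p^{(5)}\Omega_q-\eta_q^{(5)}\Omega_p=-\{\{A_4,H_p^{(2)}\},H_q^{(3)}\}+\{\{A_4,H_q^{(2)}\},H_p^{(3)}\}.$$
Subtracting $\{\{A_4,H_p^{(3)}\},H_q^{(2)}\}-\{\{A_4,H_q^{(3)}\},H_p^{(2)}\}$ and using (1),
$$\theta_p\Omega_q-\theta_q\Omega_p=-\{A_4,\{H_p^{(2)},H_q^{(3)}\}+\{H_p^{(3)},H_q^{(2)}\}\}=0 .$$

**Step 2 (a regular quotient near the collision).** Let $(k_1,\dots,k_5)=(k,-k+\varpi,l,-l+\nu,h)$, $h=-(\varpi+\nu)$, with $k,l$ generic and $\varpi,\nu$ small; $O(n)$ means order $n$ in $\varpi,\nu$. In (11) the factor $g_4(k_I,\kappa_J)$, $|I|=3$, has at most simple poles along $k_a+k_b=0$, $a,b\in I$. Near our point this means only $\varpi=0$ (if $\{1,2\}\subset I$) or $\nu=0$ (if $\{3,4\}\subset I$), never both. So $N_p:=\varpi\nu\theta_p$ is a regular germ. Now $\Omega_1=\varpi k^2+\nu l^2+O(2)$ and $\Omega_2=\frac13(\varpi k^4+\nu l^4)+O(2)$ have non-proportional linear parts, so they are coprime germs, and $N_1\Omega_2=N_2\Omega_1$ shows that $M:=N_1/\Omega_1$ is regular.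

**Step 3 (expand $\{A_4,H_1^{(3)}\}$).** As $c_1=\frac16$, it equals $\frac15\sum_{|J|=2}\kappa_J\,g_4(k_I,\kappa_J)$. Near $\varpi=0$, $g_4(k,-k+\varpi,q,-q-\varpi)=\frac{S(k,q)}\varpi+R(q,\varpi)$ with $R$ regular. The ten terms:

* $J=\{3,5\},\{4,5\}$: here $\kappa_J=l+h$ and $\kappa_J=-(l+\varpi)$, and the sum is
$$\tfrac15\big[(l+h)g_4(k,-k+\varpi,l+h,-l+\nu)-(l+\varpi)g_4(k,-k+\varpi,l,-l-\varpi)\big]=\frac1{5\varpi}\big[h(lS)_l-\varpi S+O(2)\big]+\tfrac15\big[(l+h)R(l+h,\varpi)-(l+\varpi)R(l,\varpi)\big],$$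
and the last bracket vanishes at $\varpi=\nu=0$.
* $J=\{1,5\},\{2,5\}$: the same with $(k,\varpi)\leftrightarrow(l,\nu)$ and $S(l,k)=-S(k,l)$: $\frac1{5\nu}\big[-h(kS)_k+\nu S+O(2)\big]$ plus a regular germ vanishing at $\varpi=\nu=0$.
* $J=\{1,2\}$: $r$ is divisible by $k_3k_4h\varpi$ and $\kappa_J=\varpi$, so the term is $\frac{h\varpi^2}\nu\cdot(\text{regular})$. For $J=\{3,4\}$ it is $\frac{h\nu^2}\varpi\cdot(\text{regular})$.
* $J=\{1,3\},\{1,4\},\{2,3\},\{2,4\}$: $r$ is divisible by $h$ and $e_3$ stays nonzero: $h\cdot(\text{regular})$.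

Multiplying by $\varpi\nu$, the terms $\mp\varpi\nu S$ cancel, and with $h=-(\varpi+\nu)$
$$\varpi\nu\{A_4,H_1^{(3)}\}=\tfrac15(\varpi+\nu)\big[\varpi(kS)_k-\nu(lS)_l\big]+O(3).$$

**Step 4 (compare quadratic terms).** So $N_1=O(2)$ and $M=m_1\varpi+m_2\nu+O(2)$. With $\hat\eta=\eta_1^{(5)}(k,-k,l,-l,0)$,
$$(m_1\varpi+m_2\nu)(\varpi k^2+\nu l^2)=\varpi\nu\hat\eta-\tfrac15(\varpi+\nu)\big[\varpi(kS)_k-\nu(lS)_l\big].$$
Hence $m_1=-\frac{(kS)_k}{5k^2}$, $m_2=\frac{(lS)_l}{5l^2}$ and $\hat\eta=m_1l^2+m_2k^2+\frac15\big((kS)_k-(lS)_l\big)$, which is the claim. $\square$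

With $a=k^2$, $c=l^2$, a direct computation gives, for $S$ even in $k$ and $l$,
$$\frac{(kS)_k}{k^2}+\frac{(lS)_l}{l^2}=\frac2{\sqrt{ac}}(\partial_a+\partial_c)\big(\sqrt{ac}\,S\big). \tag{15}$$

## 11. Families without quadratic part: proof of Proposition 8(A)

Let $b=0$, so all $\eta_p^{(2)}=0$ by (14). Subtracting $\{A',H_p\}$ with $A'$ polynomial, $u$-independent, of weight $d$, $N\ge2$, preserves all hypotheses (example in Section 8; the quadratic part of $\{A',H_p\}$ is $0$). The degree of $\eta_1^{(N)}$ is $2(d+3-N)$, and $e_N\mid\eta_1^{(N)}$ because $\partial_u\eta_1=0$.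

**Step $N=3$ (remove the cubic part).** By (13), $\eta_p^{(3)}=g_3\Omega_p$ with $g_3=\eta_1^{(3)}/e_3\in\mathbb C[e_2,e_3]$ of degree $2d-3$. If $d\in\mathbb Z$ this degree is odd, so $e_3\mid g_3$; subtract the family of the generator with symbol $g_3$. If $d\in\mathbb Z+\frac12$, then $g_3=a\,e_2^i+e_3^2(\cdots)$, $2i=2d-3$ (if $2d<3$, $g_3=0$). First subtract $\{A',H_p\}$ with $A'=\mathrm{const}\int u_{i+1}^2$. This has weight $d$, and its family has quadratic part $0$ and cubic part $-\mathrm{const}'\,p_{2i+3}\frac{\Omega_p}{6e_3}$, with $\mathrm{const}'$ a nonzero multiple of $\mathrm{const}$. By (12), and parity, $p_{2i+3}/e_3\equiv(2i+3)(-e_2)^i\bmod e_3^2$. So $a\,e_2^i$ can be removed. Then $e_3\mid g_3$; subtract.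

**Step $N=4$ (use the collision formula).** Let $r=\eta_1^{(4)}$, $e_4\mid r$. If $d\in\mathbb Z+\frac12$, $r\in\mathbb C[e_2,e_3,e_4]$ has odd degree $2(d-1)$, so $e_3\mid r$. If $d\in\mathbb Z$, then $\partial_u\eta_1=0$ makes the left side of Lemma 9 vanish, and by (15) $(\partial_a+\partial_c)(\sqrt{ac}\,S)=0$. Then $ac\,S^2$ is a homogeneous rational function of $a-c$, i.e. $\mathrm{const}\cdot(a-c)^n$. If $S\ne0$, the multiplicity of the factor $a$ is odd on the left and $0$ on the right. So $S=0$, $r$ vanishes on $k_1+k_2=0$, and by symmetry $e_3\mid r$. In all cases $g_4=r/e_3$ is polynomial, $\eta_p^{(4)}=g_4\Omega_p$, and $e_4\mid g_4$ because $k_4\nmid e_3$; subtract.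

**Step $N\ge5$ (division is automatic).** If $\eta^{(<N)}=0$, then $\eta_1^{(N)}\Omega_2=\eta_2^{(N)}\Omega_1$, $\Omega_1=\frac{p_3}3$, $\Omega_2=\frac{p_5}{15}$. On $\sum k_i=0$, $p_3$ is irreducible. Indeed, at a singular point of $\{p_3=0\}\subset\mathbb P^{N-2}$ all $k_i^2$ are equal, so $k_i=\pm c$; since $\sum k_i=0$ there are none for $N=5$ and finitely many for $N\ge6$. A reducible or nonreduced cubic is singular in dimension $\ge N-4\ge1$. Further $p_5=5e_5-5e_2e_3$ is not divisible by $p_3=3e_3$: a quotient would be symmetric, hence in $R_N$, and $e_3\nmid e_5$ in $R_N$. So $\Omega_1\mid\eta_1^{(N)}$ and $\eta_p^{(N)}=g\,\Omega_p$ with $g\in R_N$. Since $e_N\mid\eta_1^{(N)}$ and $k_N\nmid\Omega_1$, $e_N\mid g$; subtract.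

**Termination.** As $e_N\mid\eta_1^{(N)}$, $\eta_1^{(N)}\ne0$ requires $2(d+3-N)\ge N$. So after finitely many steps $\eta_1=0$. Then $\{\eta_p,H_1\}=0$, and the lowest part satisfies $\eta_p^{(N)}\Omega_1=0$ with $N\ge3$. So $\eta_p=0$. The sum of the subtracted generators is $A$. $\square$

## 12. No quadratic part in even weight: proof of Proposition 8(B)

### 12.1 Weight $d=2$

By degrees and $e_N\mid\eta_1^{(N)}$: for $N=3$ the symbol would be $e_3\cdot(\text{degree }1)=0$, for $N\ge4$ the degree $2(5-N)$ is too small. So $\eta_1=b'\int u_3^2$ with $b'$ a nonzero multiple of $b$. As $\partial_u\eta_2=\eta_1$, and $\eta_2^{(N)}$ has degree $2(6-N)$,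
$$\eta_2=\int b'uu_3^2+\alpha u_2^3+\beta u_1^4+\gamma u_4^2 .$$
Here we put $\epsilon^2=12$ instead: $H_1=\int\frac{u^3}6-\frac{u_1^2}2$ and $H_2=\int\frac{u^4}{24}-\frac{uu_1^2}2+\frac3{10}u_2^2$ (from $\partial_uH_2=H_1$ and $\omega_2=9\cdot\frac{k^5}{15}$). Closedness $\{\eta_1,H_2\}=\{\eta_2,H_1\}$ says that the variation of $\eta_1$ along the $H_2$-flow equals that of $\eta_2$ along $u_t=uu_1+u_3$.

**$N=5$.** By (2), $3\beta\int u_1^5=0$, so $\beta=0$.

**$N=4$.** Along $\frac12u^2u_1=\partial\frac{u^3}6$, using $\partial^4\frac{u^3}6=6u_1^2u_2+3uu_2^2+4uu_1u_3+\frac12u^2u_4$,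
$$u_3^2\mapsto12u_1^2u_2u_3+6uu_2^2u_3+8uu_1u_3^2+u^2u_3u_4\sim7uu_1u_3^2-14u_1u_2^3 .$$
Along $uu_1$, using $\partial^3(uu_1)=uu_4+4u_1u_3+3u_2^2$, $uu_3^2\mapsto9uu_1u_3^2+2u^2u_3u_4+6uu_2^2u_3\sim7uu_1u_3^2-2u_1u_2^3$, and $u_2^3\mapsto8u_1u_2^3$ by (2). So $-14b'=-2b'+8\alpha$, $\alpha=-\frac32b'$.

**$N=3$.** We use $u_2u_3u_4\sim-\frac12u_3^3$, $u_1u_3u_5\sim\frac12u_3^3-u_1u_4^2$ and $uu_3u_6\sim\frac32u_1u_4^2-\frac12u_3^3$. Along $2u_1u_2+uu_3$ (the flow of $-\frac12\int uu_1^2$),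
$$u_3^2\mapsto2u_3\big(uu_6+5u_1u_5+11u_2u_4+7u_3^2\big)\sim-7u_1u_4^2+7u_3^3 .$$
Along $u_3$: $uu_3^2\mapsto u_3^3+2uu_3u_6\sim3u_1u_4^2$ and $u_2^3\mapsto3u_2^2u_5\sim-6u_2u_3u_4\sim3u_3^3$. Along $uu_1$: $u_4^2\mapsto9u_1u_4^2-10u_3^3$ (Section 3). So $-7b'=3b'+9\gamma$ and $7b'=3\alpha-10\gamma$, i.e. $\gamma=-\frac{10}9b'$ and
$$\Big(7+\frac92-\frac{100}9\Big)b'=\frac7{18}b'=0 .$$
Hence $b=0$.

### 12.2 Weight $d=2e+2$, $e\ge1$

The plan is to exhibit an explicit closed family $\mathcal F$ with the quadratic part that (14) forces, but whose tau-symmetry fails by a controlled amount. If $b\ne0$, the difference with the given family has no quadratic part, and Lemma 9 turns the defect into a contradictory recursion.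

**Step 1 (KdV two-point functions).** For $a,p\ge0$ let $\Omega_{a,p}$ be the solution of $\partial\Omega_{a,p}=\partial_{t_p}h_{a-1}$ (with $h_{a-1}=\delta H_a$) homogeneous with $N+\frac j2=a+p+1$, $j$ the order in $\epsilon$ and the degree. It exists since $\int\partial_{t_p}h_{a-1}=\{H_{a-1},H_p\}=0$, and it is unique, since a constant has $N=j=0$. So $\Omega_{a,0}=h_{a-1}$. Put $h_{-2}:=1$, $\Omega_{-1,p}:=0$. Then $\partial_uh_i=h_{i-1}$ for $i\ge-1$, and for $p\ge1$, $a\ge0$,
$$\partial_u\Omega_{a,p}=\Omega_{a-1,p}+\Omega_{a,p-1}. \tag{16}$$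
To see this, apply $\partial_u$ to $\partial\Omega_{a,p}=\partial_{t_p}h_{a-1}$ using $[\partial_u,\partial_{t_p}]=\partial_{t_{p-1}}$; there is no constant because both sides have $N+\frac j2=a+p>0$. Similarly $\partial_{t_q}\Omega_{a,p}=\partial_{t_p}\Omega_{a,q}$.

**Step 2 (explicit closed families).** Define
$$B^{(i,j)}_p=\int(h_i\Omega_{j+1,p}-h_j\Omega_{i+1,p}),\qquad B_p^{(-2,j)}=\int\Omega_{j+1,p},\qquad E_p=\int\Omega_{d+1,p}-H_{p+d}.$$
For $i+j=d-2$, $i,j\ge-1$, $B^{(i,j)}$ and $E$ are closed of weight $d$. Closedness of $B$ means that $\partial_{t_q}B_p$ is symmetric in $p,q$. In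
$$\partial_{t_q}B_p^{(i,j)}=\int\big(\partial\Omega_{i+1,q}\Omega_{j+1,p}-\partial\Omega_{j+1,q}\Omega_{i+1,p}\big)+\int\big(h_i\,\partial_{t_q}\Omega_{j+1,p}-h_j\,\partial_{t_q}\Omega_{i+1,p}\big)$$
the second integral is symmetric by Step 1, and the first after integration by parts. For $E$ use Step 1 and $\{H_{p+d},H_q\}=0$. At $p=0$: $B_0^{(i,j)}=\int(h_ih_j-h_jh_i)=0$ and $E_0=\int h_d-H_d=0$. By (16), for $p\ge1$,
$$\partial_uB_p^{(i,j)}=B_p^{(i-1,j)}+B_p^{(i,j-1)}+B_{p-1}^{(i,j)},\qquad\partial_uE_p=E_{p-1}+B_p^{(-2,d-1)} .$$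
So $\mathcal F_p:=E_p+\sum_{i=-1}^{e-1}(-1)^iB_p^{(i,d-2-i)}$ satisfies, by telescoping (the lower end cancels $B^{(-2,d-1)}_p$, and $d-2=2e$),
$$\partial_u\mathcal F_p=\mathcal F_{p-1}+(-1)^{e-1}B_p^{(e-1,e)} .$$

**Step 3 (quadratic part of $\mathcal F$).** We check that it solves (14). We have $h_i^{(1)}=\frac{\omega_{i+1}}k$ and $\Omega_{a,p}^{(1)}=\frac{\omega_a\omega_p}{k^2}$, both even, so $B^{(i,j)(2)}=0$ for $i,j\ge-1$. With $K=k_1+k_2$, $\partial\Omega_{a,p}=\partial_{t_p}h_{a-1}$ gives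
$$\Omega_{a,p}^{(2)}=\frac{3c_a(k_1,k_2,-K)\big(\omega_p(k_1)+\omega_p(k_2)\big)}K+\frac{3\,\omega_a(K)}K\,c_p(k_1,k_2,-K)\ \to\ \frac{\omega_a'\omega_p'}{2k^2}\quad(K\to0,\ a\ge1),$$
using $3c_a(k,-k,0)=\frac{\omega_{a-1}}{2k}=\frac{\omega_a'}{2k^2}$. So $\mathcal F$ has quadratic data
$$b_p^{\mathcal F}=\frac1{(2p-1)!!\,(2d+1)!!}-\frac1{(2p+2d+1)!!},\qquad b_0^{\mathcal F}=0,\qquad b_1^{\mathcal F}=\frac{2d+2}{(2d+3)!!}\ne0,$$
and (14) holds:
$$(2p+2d+1)b_p^{\mathcal F}-\frac{(2d+3)b_1^{\mathcal F}}{(2p-1)!!}=\frac{(2p+2d+1)-(2d+2)}{(2p-1)!!\,(2d+1)!!}-\frac1{(2p+2d-1)!!}=b_{p-1}^{\mathcal F},$$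
with $(-1)!!=1$.

**Step 4 (the difference; its cubic part).** Suppose $b\ne0$. Rescale the given family so that $b=b_1^{\mathcal F}$, and let $\eta$ be the given family minus $\mathcal F$. Then $\eta$ is closed, $\eta_0=0$, $\eta^{(2)}=0$ for all $p$ (both quadratic data satisfy (14) with the same $b_1$), and $\partial_u\eta_p=\eta_{p-1}+(-1)^eB_p^{(e-1,e)}$ for $p\ge1$. The cubic part of closedness gives $\eta_p^{(3)}\Omega_1=\eta_1^{(3)}\Omega_p$, and $\partial_u\eta_1^{(3)}=(-1)^eB_1^{(e-1,e)(2)}=0$. So $e_3\mid\eta_1^{(3)}$ and $\eta_p^{(3)}=g_3\Omega_p$ with $g_3$ polynomial of odd degree $2d-3$, hence $e_3\mid g_3$. Subtract the family of the $u$-independent cubic generator with symbol $g_3$; the formula for $\partial_u\eta_p$ is unaffected. Now $\eta^{(\le3)}=0$.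

**Step 5 (the defect has a rational generator).** On the level of rational symbols $B_p^{(e-1,e)}=\{\mathcal K,H_p\}$, where $\mathcal K=\int h_{e-1}\partial^{-1}h_e$, i.e. $\mathcal K^{(N)}=\mathrm{Sym}\sum_{|I|+|J|=N}h_{e-1}(k_I)h_e(k_J)/\kappa_J$. Indeed, inserting the flow into a slot of $I$ or of $J$ does not change $\kappa_J=-\kappa_I$, and $\partial_{t_p}h_i=\partial\Omega_{i+1,p}$; so
$$\{\mathcal K,H_p\}=\int\big(\partial\Omega_{e,p}\,\partial^{-1}h_e+h_{e-1}\Omega_{e+1,p}\big)=\int\big(h_{e-1}\Omega_{e+1,p}-h_e\Omega_{e,p}\big)=B_p^{(e-1,e)}.$$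
$\mathcal K^{(2)}=0$ (odd symbol). $\mathcal K^{(3)}$ is polynomial, because $\frac{h_{e-1}^{(1)}}k=\frac{\omega_e}{k^2}$ and $\frac{h_e^{(1)}}k=\frac{\omega_{e+1}}{k^2}$ are polynomial for $e\ge1$. Its degree $4e-1$ is odd, so $e_3\mid\mathcal K^{(3)}$ and it has a $u$-independent density $\varkappa$.

**Step 6 (normalize the defect).** Put $X=(-1)^e\int u\varkappa$, $\eta_p'=\eta_p-\{X,H_p\}$, $B_p'=B_p^{(e-1,e)}-\{\int\varkappa,H_p\}$. Since $\partial_uX=(-1)^e\int\varkappa$, for $p\ge1$,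
$$\partial_u\eta_p'=\eta_{p-1}'+(-1)^eB_p',\qquad\eta_0'=0,\quad\eta'^{(\le3)}=0,\quad B'^{(\le3)}=0,\quad B_p'^{(4)}=\mathcal K^{(4)}\Omega_p .$$
So $\partial_u\eta_1'$ has no cubic part, $e_4\mid r:=\eta_1'^{(4)}$, and Lemma 9 applies to $\eta'$.

**Step 7 (the equation for $S$).** The left side of Lemma 9 is the four-linear symbol of $\partial_u\eta_1'$, that is $(-1)^eB_1'^{(4)}$, at $(k,-k,l,-l)$. Near $k_1+k_2=\varpi\to0$, $\Omega_1\approx\varpi(k^2-l^2)$ and $\mathcal K^{(4)}\approx\frac{S_B}\varpi$. Terms with $|I|=1$ or $|J|=1$ are polynomial as in Step 5. Only $h_{e-1}^{(2)}(k_I)h_e^{(2)}(k_J)/\kappa_J$ with $J=\{1,2\}$ ($\kappa_J=\varpi$) or $J=\{3,4\}$ ($\kappa_J=-\varpi$), each with coefficient $\frac16$, have the pole. As $h_i^{(2)}(k,-k)=3c_{i+1}(k,-k,0)=\frac{\omega_i(k)}{2k}$,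
$$S_B=\frac1{24kl}\big[\omega_{e-1}(l)\omega_e(k)-\omega_{e-1}(k)\omega_e(l)\big].$$
So $(-1)^eS_B=\frac{(kS)_k}{k^2}+\frac{(lS)_l}{l^2}$, and with $Y=kl\,S$
$$\frac{Y_k}k+\frac{Y_l}l=c_0\big[\omega_e(k)\omega_{e-1}(l)-\omega_{e-1}(k)\omega_e(l)\big],\qquad c_0=\frac{(-1)^e}{24}. \tag{17}$$

**Step 8 ($S$ is a polynomial divisible by $k^2l^2$).** With $a=k^2$, $c=l^2$, $r(k,-k,l,-l)=:r(a,c)$ is a polynomial and $S=-\frac r{c-a}$. By (15), and since $(\partial_a+\partial_c)(c-a)=0$, the equation becomes $(\partial_a+\partial_c)(\sqrt{ac}\,r)=(c-a)\sqrt{ac}\cdot(\text{polynomial})$. At $a=c$: $\frac d{da}\big(a\,r(a,a)\big)=0$. As $r(a,a)$ is a multiple of $a^{2e+1}$, it is $0$, so $(c-a)\mid r$. Also $ac\mid r$, since $e_4\mid r$ and $e_4=ac$ at $(k,-k,l,-l)$.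

**Step 9 (contradiction).** So $Y$, of degree $4e+2$ and antisymmetric, is $\sum_{i+j=2e,\ i,j\ge1}y_{ij}\,\omega_i(k)\omega_j(l)$ with $y_{ij}=-y_{ji}$. Put $y_{2e,0}=y_{0,2e}=0$. Since $\frac{\omega_i'}k=\omega_{i-1}$ for $i\ge1$, (17) gives
$$y_{i+1,j}+y_{i,j+1}=c_0(\delta_{i,e}-\delta_{i,e-1}),\qquad i+j=2e-1,\ i,j\ge0 .$$
From $y_{e,e}=0$ we get $y_{e+1,e-1}=c_0$, then $y_{e+t,e-t}=(-1)^{t-1}c_0$ for $1\le t\le e$. So $y_{2e,0}=\pm c_0\ne0$, a contradiction. Hence $b=0$, and Proposition 8 is proved. $\square$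

## 13. Equal odd-weight coefficients imply equivalence

We drop the convention of Section 8: $H_p$ is again the full Hamiltonian and $H_{p,0}$ its KdV part. Let $\mathcal D,\mathcal D'$ be in normal form with $a_0=\frac1{12}$. The quadratic term of weight $d$ in $H_1$ has order $\epsilon^{2d+2}$, and gives $\varphi_{2d+2}$.

**Claim.** If $\varphi_{2d+2}=\varphi'_{2d+2}$ for all odd $d$, then $\mathcal D\sim\mathcal D'$.

**Step 1 (one weight at a time).** The weight-$0$ components agree. Suppose all components of weight $<d$ agree, $d\in\frac12\mathbb Z_{>0}$, and put $\eta_p=H'_{p,d}-H_{p,d}$. Subtracting the weight-$d$ parts of $\{H_p,H_q\}=0$ for both hierarchies shows that $\eta$ is a tau-symmetric closed family of weight $d$. Its $b$ is zero: for $d$ odd by hypothesis, for $d$ even by Proposition 8(B), for $d\notin\mathbb Z$ by parity. By (A), $\eta_p=\{A,H_{p,0}\}$. Put $\xi=\partial\,\delta A$ and $\tilde u=e^{\partial_\xi}u$. This preserves $\partial$ (Section 8),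 and in the new coordinate the Hamiltonians are
$$\tilde H_p=e^{-\partial_\xi}H_p=H_p+\{A,H_p\}+\cdots,$$
which agree with $H_p'$ up to weight $d$.

**Step 2 (the change is normal).** As $\int\delta A=\partial_uA=0$, $\delta A=\partial f$, so $\xi=\partial^2f$ and $\tilde u-u=\partial^2\big(f+\frac12\partial_\xi f+\cdots\big)$. A term of $A$ of order $\epsilon^j$ has degree $j-1\ge N\ge2$, so its $f$ has degree $j-2$. Each application of $\partial_\xi$ raises order and degree equally. So this is a normal transformation. By Step 2 of Lemma 7 the result is again in normal form, and $\omega_1$ is unchanged (Lemma 4), so the hypothesis persists.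

**Step 3 (convergence).** $\frac j2+N-2=d$ and $N\le j-1$ force $j\ge\frac{2d+6}3$. So the infinite composition over $d\in\frac12\mathbb Z_{>0}$ converges $\epsilon$-adically. At each order in $\epsilon$ the process stabilizes, and the limit agrees with $H_p'$ in every weight. This proves the claim.

**The last sentence of Theorem 2.** If $a_0=\frac1{12}$ for both and $\omega_1$ agrees, pass to normal forms by Lemma 7 ($\omega_1$ is unchanged) and apply the claim. Conversely, let the hierarchies be equivalent. A rescaling that preserves $a_0$ has $c=\pm1$ and preserves $\omega_1$, since odd $\varphi_j$ vanish; normal transformations preserve $\omega_1$ by Lemma 4(a).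

## 14. Hodge hierarchies realize every odd-weight coefficient

By dimension, $\langle\tau_m\rangle_h$ is weighted homogeneous in $s$ of weight $3h-2-m$, where $s_k$ has weight $2k-1$. So the coefficient of $X^hz^n$ in $O$, hence in $\log O$, has weight $3h-n$, and $\varphi_{2g}(s)=2g[X^gz^{2g+1}]\log O$ has weight $g-1$. Therefore
$$\varphi_{4k}(s)=c_ks_k+\text{polynomial}(s_1,\dots,s_{k-1}). \tag{18}$$

**Lemma 10.** $c_k=4k\,\dfrac{B_{2k}}{(2k)!}\,\dfrac1{4^{2k}(4k+1)!!}\ne0$.

*Proof.* **Step 1 (reduce to integrals with one Chern character).** At $s=0$ the hierarchy is KdV with $h_0=\frac{w^2}2+\frac{\epsilon^2}{12}w_{xx}$, so the left side of (4) is $\frac{Xz^2}{12}$ and $\log O=\frac{Xz^3}{24}$. That is, $\langle\tau_{3h-2}\rangle_h=\frac1{24^hh!}$ and $O=e^{x/24}$ with $x=Xz^3$ (a formal variable from now on). Put $C_g=\int_{\overline{\mathcal M}_{g,1}}\psi^n\mathrm{ch}_{2k-1}$, $n=3g-1-2k\ge0$. Then $\partial_{s_k}\log O|_{s=0}=z^{1-2k}e^{-x/24}\sum_gC_gx^g$, so $c_k=4k\,[x^{2k}]\,e^{-x/24}\sum_gC_gx^g$.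 From now on brackets are pure $\psi$-integrals. Mumford's formula (Mumford; Faber–Pandharipande, Invent. Math. 139 (2000)),
$$\mathrm{ch}_{2k-1}(\mathbb E)=\frac{B_{2k}}{(2k)!}\Big[\kappa_{2k-1}-\sum_i\psi_i^{2k-1}+\frac12\sum_\xi\iota_{\xi*}\sum_{i+j=2k-2}(-1)^i\psi^i\psi'^j\Big],\qquad\kappa_{2k-1}=\pi_*(\psi^{2k}),$$
gives
$$\frac{(2k)!}{B_{2k}}C_g=\langle\tau_{2k}\tau_n\rangle_g-\langle\tau_{3g-2}\rangle_g+\frac12\sum_{i+j=2k-2}(-1)^i\Big[\langle\tau_i\tau_j\tau_n\rangle_{g-1}+2\sum_{h+h'=g}\langle\tau_i\tau_n\rangle_h\langle\tau_j\rangle_{h'}\Big]. \tag{19}$$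
The factor $2$ records on which branch the marked point lies; $(-1)^i=(-1)^j$.

**Step 2 (three-point functions).** By Witten–Kontsevich, at $s=0$ the flows are the Gelfand–Dickey flows $w_{t_p}=\partial\,\delta H_p$. Their Hamiltonians commute with $H_1$ and have the right dispersionless limit, so they are the $H_{p,0}$ of Section 8 by Step 3 of Lemma 7. Hence $h_{p-1}=\delta H_{p,0}$, and $\epsilon^2\partial_{t_i}\partial_{t_j}\mathcal H=\Omega_{i,j}$ is, up to constants, which play no role below, the KdV two-point function of 12.1's sequel, Step 1 of 12.2. Its nonconstant terms of order $\epsilon^{2a}$ have degree $2a$ and $N=i+j+1-a\ge1$ factors. Differentiate in $t_n$ at $t=0$. By (3), $\partial_x^lw_{t_n}=\frac{\epsilon^{2h}}{24^hh!}$ if $n=l+3h$, $h\ge0$, and $0$ otherwise. At $w^{(l)}=\delta_{l,1}$ only monomials $w^{(l)}w_x^{N-1}$ contribute, with $l+N-1=2a$, i.e. $l=3a-i-j$. So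
$$\sum_{g\ge0}\langle\tau_i\tau_j\tau_{3g-i-j}\rangle_gx^g=e^{x/24}W_{ij}(x),\qquad\deg W_{ij}\le i+j. \tag{20}$$
The $x^a$-coefficient of $W_{0a}$ is the coefficient of the linear term $\epsilon^{2a}w^{(2a)}$ of $h_{a-1}$, namely $\frac1{4^a(2a+1)!!}$ ($h_{a-1}^{(1)}=\frac{\omega_a}k$, with $\epsilon$ restored).

**Step 3 (two-point functions).** Let $G_a=\sum_{g\ge1}\langle\tau_a\tau_{3g-1-a}\rangle_gx^g$. The string equation gives $1+G_0=e^{x/24}$ and $G_a+G_{a-1}=e^{x/24}W_{0a}$ for $a\ge1$. Hence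
$$G_a=e^{x/24}P_a+(-1)^{a+1},\qquad P_0=1,\quad P_a=W_{0a}-P_{a-1};$$
$\deg P_a\le a$, and for $a\ge1$ the $x^a$-coefficient of $P_a$ is $\frac1{4^a(2a+1)!!}$.

**Step 4 (sum (19) over $g$).** We sum over $g$ with $n\ge0$, i.e. $g>\lfloor2k/3\rfloor$; symbols containing $\tau_n$ with $n<0$ are $0$.

* The first term gives $G_{2k}$.
* The second gives $-e^{x/24}+\sum_{h=0}^{\lfloor2k/3\rfloor}\frac{x^h}{24^hh!}$.
* The third gives $\frac x2e^{x/24}\sum_{i+j=2k-2}(-1)^iW_{ij}$, since $n=3(g-1)-i-j$.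
* In the last double sum $j=3h'-2$, $i=2k-3h'$, $n=3h-1-i$; it is $\sum_{h'\ge1,\,3h'\le2k}(-1)^i\frac{x^{h'}}{24^{h'}h'!}G_i$, whose part without $e^{x/24}$ is $-\sum_{1\le h'\le\lfloor2k/3\rfloor}\frac{x^{h'}}{24^{h'}h'!}$.

Together with the $-1$ from $G_{2k}$, all parts without $e^{x/24}$ cancel, and
$$\frac{(2k)!}{B_{2k}}e^{-x/24}\sum_gC_gx^g=P_{2k}-1+\frac x2\sum_{i+j=2k-2}(-1)^iW_{ij}+\sum_{h'\ge1,\,3h'\le2k}(-1)^i\frac{x^{h'}}{24^{h'}h'!}P_{2k-3h'} .$$
The third term has degree $\le2k-1$ and the fourth has degree $\le2k-2$. So the $x^{2k}$-coefficient is that of $P_{2k}$, $\frac1{4^{2k}(4k+1)!!}$. $\square$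

*Check for $k=1$.* Here $W_{00}=1$, $W_{01}=\frac x{12}$, and $W_{02}=\frac x{12}+\frac{x^2}{240}$ from $h_1=\frac{w^3}6+\epsilon^2\big(\frac{w_x^2}{24}+\frac{ww_{xx}}{12}\big)+\frac{\epsilon^4}{240}w_{xxxx}$. So $P_2=1+\frac{x^2}{240}$ and $\sum C_gx^g=e^{x/24}\frac1{12}\big(\frac x2+\frac{x^2}{240}\big)$, which gives $C_1=\frac1{24}$, $C_2=\frac1{480}$; and $c_1=\frac1{720}$.

**End of the proof of Theorem 2.** Let $\mathcal D$ have $a_0\ne0$, normalized to $\frac1{12}$ by rescaling $\epsilon$; this fixes $c$ up to sign, and the sign does not affect the $\varphi_{4k}$. By (18) and Lemma 10 there is a unique $s$ with $\varphi_{4k}(s)=\varphi_{4k}(\mathcal D)$ for all $k\ge1$; these are exactly the coefficients $\varphi_{2d+2}$ of odd weight $d=2k-1$. The Hodge hierarchy with this $s$ also has $a_0=\frac1{12}$. By Lemma 7 bring both to normal form, which does not change $\omega_1$. By Section 13 they are equivalent. If $\mathcal D$ is equivalent to the Hodge hierarchies of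 $s$ and of $s'$, the invariance of $\omega_1$ gives $\varphi_{4k}(s)=\varphi_{4k}(s')$ for all $k$, so $s=s'$ by (18) and Lemma 10. $\blacksquare$
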